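\title{The degree of $\mathbb{K}$-uniruledness of affine hypersurfaces}

\begin{abstract}
An affine variety over an algebraically closed field $\mathbb K$ has degree of $\mathbb K$-uniruledness at most $D$ if each of its irreducible components is covered by images of non-constant polynomial maps from $\mathbb K$ of degree at most $D$. We determine whether this degree is bounded, for $\mathbb K$-uniruled hypersurfaces of degree at most $d$ in $\mathbb K^n$, by a constant depending only on $n$ and $d$. In characteristic zero it is: one covering curve deforms, with its contact orders at infinity fixed, to all nearby members of a resolved family. In characteristic $p>0$ it is not: for every $n\ge3$ we construct smooth irreducible Artin--Schreier hypersurfaces of fixed degree whose degree of $\mathbb K$-uniruledness is finite but unbounded. For plane curves the sharp bound is $d$ in every characteristic.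
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\mathbb K$ is a fixed algebraically closed field of arbitrary characteristic. An \emph{affine variety} is a Zariski closed subset of some $\mathbb K^m$; it may be reducible, and it is always considered together with its embedding. A \emph{hypersurface} in $\mathbb K^n$ is the zero set of a non-constant polynomial $F\in\mathbb K[x_1,\dots,x_n]$, and its \emph{degree} is the degree of a square-free polynomial defining it. The degree of a polynomial map $f=(f_1,\dots,f_m):\mathbb K\to\mathbb K^m$ is $\max_i\deg f_i$.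

An irreducible affine curve $\Gamma\subset\mathbb K^m$ is a \emph{parametric curve of degree at most $d$} if there is a non-constant polynomial map $f:\mathbb K\to\Gamma$ of degree at most $d$, and it is \emph{parametric} if this holds for some $d$. We use the following known equivalence without proof.

\begin{proposition}\label{prop:known}
Let $X\subset\mathbb K^m$ be an irreducible affine variety and let $d$ be a constant. The following conditions are equivalent:
\begin{enumerate}
\item[(1)] through every point of $X$ passes a parametric curve of degree at most $d$ contained in $X$;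
\item[(2)] there is a non-empty open subset $U\subset X$ such that through every point of $U$ passes a parametric curve of degree at most $d$ contained in $X$;
\item[(3)] there are an affine variety $W$ of dimension $\dim X-1$ and a dominant polynomial map $\phi:\mathbb K\times W\to X$, $(t,w)\mapsto\phi(t,w)$, with $\deg_t\phi\le d$.
\end{enumerate}
\end{proposition}

An affine variety $X$ has \emph{degree of $\mathbb K$-uniruledness at most $d$} if all its irreducible components satisfy these conditions, and $X$ is \emph{$\mathbb K$-uniruled} if this holds for some $d$. We write $\operatorname{ur}(X)$ for the least such $d$, with $\operatorname{ur}(\emptyset)=0$ by convention and $\operatorname{ur}(X)=\infty$ if $X$ is not $\mathbb K$-uniruled. A parametric curve of degree at most $d$ is also one of degree at most $d+1$, so $X$ has degree of $\mathbb K$-uniruledness at most $d$ exactly when $\operatorname{ur}(X)\le d$, and $\operatorname{ur}(X)$ is the maximum of $\operatorname{ur}$ over the components of $X$.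

A cylinder $\Gamma\times\mathbb K$ over an irreducible variety $\Gamma$ is covered by lines and has $\operatorname{ur}=1$. The graph $\{x_n=g(x_1,\dots,x_{n-1})\}$ of a polynomial of degree $d\ge1$, with $n\ge2$, has $\operatorname{ur}\le d$: lift the lines parallel to the $x_1$-axis. The hyperbola $\{xy=1\}$ has $\operatorname{ur}=\infty$, because $x(t)y(t)=1$ forces both polynomials to be constant. Being $\mathbb K$-uniruled is invariant under isomorphism, since composing with a polynomial map of degree $e$ multiplies degrees of parametrizations by at most $e$. The number $\operatorname{ur}(X)$ is not: we shall see that the curve $\{y=x^d\}$, which is isomorphic to a line, has $\operatorname{ur}=d$. Thus $\operatorname{ur}(X)$ measures the embedding, and one may ask whether it is controlled by the most basic invariant of the embedding, the degree. The following question is posed in \cite{JL}.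

\medskip
\noindent\textbf{Question.} \emph{Does there exist, for every $n$ and $d$, a constant $D(n,d)$ such that every $\mathbb K$-uniruled hypersurface in $\mathbb K^n$ of degree at most $d$ has degree of $\mathbb K$-uniruledness at most $D(n,d)$?}
\medskip

The constant may depend on $n$, $d$ and the fixed field $\mathbb K$, but not on the hypersurface. The examples above suggest a positive answer, and so does the fact that hypersurfaces of degree at most $d$ form a family with finitely many parameters. The answer depends on the characteristic.

\begin{theorem}\label{thm:zero}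
Let $\operatorname{char}\mathbb K=0$. For all $n,d$ there is $D(n,d)$ such that every $\mathbb K$-uniruled hypersurface in $\mathbb K^n$ of degree at most $d$ has degree of $\mathbb K$-uniruledness at most $D(n,d)$.
\end{theorem}

\begin{theorem}\label{thm:p}
Let $\operatorname{char}\mathbb K=p>0$ and $n\ge3$. Put $d_0=p^{\,n-1}$ if $p>2$ and $d_0=3\cdot2^{\,n-2}$ if $p=2$. For every $D$ there is a smooth irreducible $\mathbb K$-uniruled hypersurface in $\mathbb K^n$ of degree at most $d_0$ whose degree of $\mathbb K$-uniruledness is not at most $D$. So $D(n,d)$ does not exist for any $d\ge d_0$.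
\end{theorem}

The degree of an irreducible affine variety $V\subset\mathbb K^N$ is the degree of its projective closure $\overline V\subset\mathbb P^N$, that is, the number of points in which a general linear subspace of codimension $\dim V$ meets $\overline V$. For an irreducible hypersurface this is the degree defined above.

\begin{theorem}\label{thm:extra}
\begin{enumerate}
\item[(i)] In every characteristic one can take $D(2,d)=d$ for $d\ge1$, and this is sharp; for $n=1$ there are no $\mathbb K$-uniruled hypersurfaces.
\item[(ii)] Let $\operatorname{char}\mathbb K=0$. Every $\mathbb K$-uniruled affine variety $X\subset\mathbb K^N$, with $N$ arbitrary, whose components have dimension at most $k$ and degree at most $d$ has degree of $\mathbb K$-uniruledness at most $\max_{1\le j\le k}D(j+1,d)$, with $D$ as in Theorem~\ref{thm:zero}.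
\end{enumerate}
\end{theorem}

Hence $D(n,d)$ exists for all $n$ and $d$ if and only if $\operatorname{char}\mathbb K=0$, while for $n\le2$ it exists in every characteristic.

Both main proofs study how $\operatorname{ur}$ behaves in an algebraic family $(X_c)_{c\in S}$ of hypersurfaces over an irreducible base. The $\mathbb K$-uniruled members form the increasing union of the sets $S_D=\{c:\operatorname{ur}(X_c)\le D\}$, and the question is whether this union stabilizes. In characteristic zero we show that, after removing a proper closed subset of $S$, either no member is $\mathbb K$-uniruled or some $S_D$ contains a non-empty open set; Noetherian induction then gives the bound (Section~\ref{sec:zero}). The mechanism is deformation theory: a general curve of a covering family has enough first-order deformations, and no obstructions, to move to all nearby members. In characteristic $p$ we construct a family in which each $S_D$ lies in a proper closed subset, while the union of the $S_D$ is dense (Section~\ref{sec:p}). The covering curves there involve the Frobenius power $z\mapsto z^q$, and $q$ must grow. Section~\ref{sec:plane} treats plane curves, and Section~\ref{sec:codim}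 passes from hypersurfaces to arbitrary codimension. Sections~\ref{sec:zero} and~\ref{sec:p} can be read independently.

Conditions (1), (2), (3) always refer to Proposition~\ref{prop:known}. Points of varieties are closed points.

\section{Parametric curves and plane curves}\label{sec:plane}

We first replace parametric curves by the maps that parametrize them.

\begin{lemma}\label{lem:maps}
Let $X\subset\mathbb K^m$ be an affine variety and $x\in X$. A parametric curve of degree at most $d$ contained in $X$ passes through $x$ if and only if there is a non-constant polynomial map $f:\mathbb K\to X$ of degree at most $d$ with $f(0)=x$.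
\end{lemma}

\begin{proof}
Let $f:\mathbb K\to\mathbb K^m$ be a non-constant polynomial map. Some coordinate $f_i$ is non-constant, so $t$ is integral over $\mathbb K[f_i]$. Hence $f$ is a finite morphism, and $f(\mathbb K)$ is a closed irreducible curve. If $f$ maps to $X$ and $f(0)=x$, this curve is the required parametric curve. Conversely, if $f$ maps to an irreducible curve $\Gamma\ni x$, then $f(\mathbb K)=\Gamma$, so $x=f(t_0)$ for some $t_0$, and $t\mapsto f(t+t_0)$ has the same degree as $f$.
\end{proof}

In the plane, a component of a $\mathbb K$-uniruled hypersurface is itself a parametric curve, and its cheapest parametrization is the normalization.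

\begin{proof}[Proof of Theorem~\ref{thm:extra}(i)]
For $n=1$ a hypersurface is a finite non-empty set, which contains no curve.

Let $n=2$ and let $\Gamma$ be a component, of degree $e\le d$, of a $\mathbb K$-uniruled plane curve of degree at most $d$. By (1), $\Gamma$ contains a parametric curve, which must be $\Gamma$ itself. Let $f:\mathbb K\to\Gamma$ be a non-constant polynomial map. Since $\mathbb A^1$ is normal and $f$ is dominant, $f$ factors through the normalization $\Gamma^\nu$. By L\"uroth's theorem the function field $\mathbb K(\Gamma)\subset\mathbb K(t)$ is rational, so the smooth affine curve $\Gamma^\nu$ is $\mathbb P^1$ minus $k\ge1$ points. If $k\ge2$, there is a non-constant unit on $\Gamma^\nu$. Pullback of functions to $\mathbb K[t]$ is an injective $\mathbb K$-algebra homomorphism, so this unit would give a non-constant unit of $\mathbb K[t]$, which does not exist. Thus $k=1$, and the normalization is a polynomial map $\nu=(\nu_1,\nu_2):\mathbb A^1\to\Gamma$.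

Let $\delta=\max\deg\nu_i\ge 1$. The forms $\xi^\delta$, $\xi^\delta\nu_1(t/\xi)$, $\xi^\delta\nu_2(t/\xi)$ of degree $\delta$ in $(\xi,t)$ have no common zero on $\mathbb P^1$: the first vanishes only at $\xi=0$, where the form coming from a $\nu_i$ of degree $\delta$ does not vanish. They define a morphism $\bar\nu:\mathbb P^1\to\overline\Gamma\subset\mathbb P^2$, which is an isomorphism over the complement of a finite set $\Sigma\subset\overline\Gamma$. The lines through points of $\Sigma$ and the tangent lines at points of $\overline\Gamma\setminus\Sigma$ form a family of dimension at most one, so some line avoids $\Sigma$ and is nowhere tangent to $\overline\Gamma$. By B\'ezout's theorem it meets $\overline\Gamma$ in exactly $e$ points. Its equation pulls back to a form of degree $\delta$ whose zeros are the $e$ preimages of these points, each of them simple. Hence $\delta=e$ and $\operatorname{ur}(\Gamma)\le e\le d$.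

For sharpness take $\Gamma=\{y=x^d\}$. If $(x(t),y(t))$ is a non-constant polynomial map to $\Gamma$, then $x(t)$ is non-constant and $\deg y(t)=d\deg x(t)\ge d$. So $\operatorname{ur}(\Gamma)=d$.
\end{proof}

\section{Characteristic zero}\label{sec:zero}

In this section $\operatorname{char}\mathbb K=0$ and $n\ge2$; the case $n=1$ of Theorem~\ref{thm:zero} is vacuous by Theorem~\ref{thm:extra}(i). We write $t$ for the coordinate on $\mathbb A^1\subset\mathbb P^1$ and $[\infty]$ for the divisor of the point at infinity.

\subsection{Degree as contact order at infinity}

To deform a polynomial map we compactify, and we must translate both ``polynomial'' and ``degree'' into projective terms. Two examples show the translation and its pitfall.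

\begin{example}\label{ex:model}
Let $Y=\mathbb P^k$ and let $B=\{x_0=0\}$ be the hyperplane at infinity. A polynomial map $\mathbb A^1\to\mathbb A^k$ of degree exactly $m\ge1$ extends, by homogenizing as in Section~\ref{sec:plane}, to $f:\mathbb P^1\to Y$ under which $x_0$ pulls back to $\xi^m$; so $f^*B=m[\infty]$. Conversely, if $f^*B=m[\infty]$, then the functions $f^*(x_j/x_0)$ are regular on $\mathbb A^1$ with a pole of order at most $m$ at $\infty$, so they are polynomials of degree at most $m$. A deformation of $f$ that keeps the condition $f^*B=m[\infty]$ therefore stays a polynomial map of degree at most $m$.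
\end{example}

\begin{example}\label{ex:conics}
For $c\in\mathbb K$ let $X_c=\{y+cy^2=x^2\}\subset\mathbb K^2$. The parabola $X_0$ has $\operatorname{ur}=2$. For $c=e^2\ne0$ and $y'=y+1/(2c)$ the equation reads $(ey'-x)(ey'+x)=1/(4c)$, so $X_c$ is affinely equivalent to the hyperbola: it is irreducible and not $\mathbb K$-uniruled. The closures $\{x_0y+cy^2=x^2\}$ are smooth conics for all $c$, so nothing happens to the projective curves at $c=0$. What changes is the boundary. In the chart $y=1$ it is the curve $\{c=x^2\}$, which is ramified over $c=0$: the contact point of order two of the parabola with the line at infinity splits into two points.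
\end{example}

So $\mathbb K$-uniruledness does not pass to nearby members of an arbitrary family of irreducible hypersurfaces. It does when the boundary, with all intersections of its components, is smooth over the base. This can be arranged over a non-empty open subset of the base, and Noetherian induction takes care of the rest.

\subsection{Reduction to a generic bound}

\begin{proposition}\label{prop:generic}
Let $S$ be an irreducible affine variety and let $G\in\mathcal O(S)[x_1,\dots,x_n]$ be such that $G_c\in\mathbb K[x_1,\dots,x_n]$ is irreducible for every $c\in S$. Put $X_c=\{G_c=0\}$. There are a non-empty open subset $S'\subset S$ and a constant $D$ such that every $\mathbb K$-uniruled $X_c$ with $c\in S'$ has $\operatorname{ur}(X_c)\le D$.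
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:zero} from Proposition~\ref{prop:generic}]
The components of a $\mathbb K$-uniruled hypersurface of degree at most $d$ are irreducible $\mathbb K$-uniruled hypersurfaces of degree at most $d$, so it suffices to bound these. Let $\mathcal P$ be the affine space of polynomials of degree at most $d$ and let $\mathcal I\subset\mathcal P$ be the set of irreducible polynomials. The set of reducible polynomials is the union, over $e,e'\ge 1$ with $e+e'\le d$, of the images under multiplication of the sets of pairs of polynomials of degrees exactly $e$ and $e'$. By Chevalley's theorem, images of constructible sets are constructible. Removing also the constants, we see that $\mathcal I$ is constructible.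

Call a closed subset $Z\subset\mathcal P$ \emph{bounded} if $\operatorname{ur}$ is bounded on the $\mathbb K$-uniruled hypersurfaces $\{F=0\}$ with $F\in\mathcal I\cap Z$. A union of two bounded sets is bounded. Suppose that $\mathcal P$ is not bounded. Since $\mathcal P$ is Noetherian, there is a minimal closed subset $Z$ that is not bounded. It is irreducible, since otherwise it would be a union of two smaller closed sets. The set $\mathcal I\cap Z$ is dense in $Z$, since its closure has the same intersection with $\mathcal I$ and so is not bounded either. A dense constructible subset of an irreducible variety contains a non-empty open subset, so $\mathcal I\cap Z$ contains a non-empty affine open $S\subset Z$. Apply Proposition~\ref{prop:generic} to $S$ and the universal polynomial, whose coefficients are the coordinates of $\mathcal P$. There is a bound on $S'$, and $Z\setminus S'$ is bounded by minimality. So $Z$ is bounded, a contradiction.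
\end{proof}

The rest of the section proves Proposition~\ref{prop:generic}. We may replace $S$ by a non-empty affine open subset finitely many times, and we call this \emph{shrinking} $S$.

\subsection{A simultaneous log resolution}

Let $\mathcal X=\{G=0\}\subset S\times\mathbb A^n$ with its reduced structure, and let $\overline{\mathcal X}$ be its closure in $S\times\mathbb P^n$. For a scheme $\mathcal Z$ over $S$ we write $\mathcal Z_c$ for the fiber over $c$.

\begin{lemma}\label{lem:resolution}
After shrinking $S$, it is smooth, and there are a smooth irreducible variety $\mathcal Y$, a morphism $\pi:\mathcal Y\to\overline{\mathcal X}$, prime divisors $\mathcal B_1,\dots,\mathcal B_s$ on $\mathcal Y$ with union $\mathcal B=\pi^{-1}(\overline{\mathcal X}\setminus\mathcal X)$, and a closed subset $E\supset\mathcal B$ of $\mathcal Y$ with the following properties.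
\begin{enumerate}
\item[(R1)] The induced morphism $\rho:\mathcal Y\to S$ is smooth and projective.
\item[(R2)] For every $c\in S$ the fiber $\mathcal Y_c$ is a smooth irreducible projective variety of dimension $n-1$, we have $\mathcal Y_c\setminus\mathcal B_c=\pi^{-1}(X_c)$, and $\pi$ maps $\mathcal Y_c\setminus E_c$ isomorphically onto a non-empty open subset of $X_c$.
\item[(R3)] The variety $\mathcal Y$ is covered by affine open sets $V$ with functions $y_1,\dots,y_{n-1}\in\mathcal O(V)$ such that $(\rho,y):V\to S\times\mathbb A^{n-1}$ is \'etale and, for some $r\ge0$ and distinct indices $i_1,\dots,i_r$, the components of $\mathcal B$ that meet $V$ are $\mathcal B_{i_1},\dots,\mathcal B_{i_r}$, and $y_j$ generates the ideal of $\mathcal B_{i_j}$ on $V$ for $j\le r$.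
\end{enumerate}
\end{lemma}

We call $(V,y)$ as in (R3) a \emph{chart}.

\begin{proof}
Shrink $S$ so that it is smooth. We first show that $\mathcal X$ is irreducible; this is where the irreducibility of the $G_c$ enters. By Krull's principal ideal theorem every component $C$ of $\mathcal X$ has dimension $\dim S+n-1$. Its fibers over $S$ lie in the $X_c$ and so have dimension at most $n-1$. Hence $C$ dominates $S$, and for $c$ in a non-empty open subset of $S$ the fiber $C_c$ is a closed subset of dimension $n-1$ of the irreducible variety $X_c$, so $C_c=X_c$. Any two components thus coincide over a non-empty open subset of $S$, and therefore coincide.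

By Hironaka's theorem there is a projective birational morphism $\pi:\mathcal Y\to\overline{\mathcal X}$ with $\mathcal Y$ smooth and irreducible such that $\mathcal B=\pi^{-1}(\overline{\mathcal X}\setminus\mathcal X)$, reduced, is a simple normal crossing divisor. This means that its components $\mathcal B_i$ are smooth and that, at a point lying on exactly $r$ of them, their local equations are part of a regular system of parameters. Consequently each scheme-theoretic intersection $\mathcal B_I=\bigcap_{i\in I}\mathcal B_i$ is empty or smooth of pure codimension $|I|$. The morphism $\rho$ is projective and dominant, hence surjective. Let $\mathcal X^\circ\subset\mathcal X$ be a dense open subset over which $\pi$ is an isomorphism and put $E=\mathcal Y\setminus\pi^{-1}(\mathcal X^\circ)$, a proper closed subset containing $\mathcal B$.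

Generic smoothness says that in characteristic zero a morphism from a smooth variety to $S$ is smooth over some non-empty open subset of $S$ (over which the source may be empty). We apply it to $\mathcal Y$ and to the finitely many $\mathcal B_I$, shrink $S$, and discard the $\mathcal B_i$ that have become empty. Then $\mathcal Y$ and all non-empty $\mathcal B_I$ are smooth over $S$, of relative dimensions $n-1$ and $n-1-|I|$. Each component of $E$ has dimension less than $\dim S+n-1$; it either dominates $S$, and then its general fiber has dimension less than $n-1$, or its image lies in a proper closed subset of $S$. After shrinking once more, $\dim E_c<n-1$ for all $c$.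

Now (R1) holds. For (R2), the fiber $\mathcal Y_c$ is non-empty, smooth, projective and of pure dimension $n-1$, so $\mathcal Y_c\setminus E_c$ is dense in it. The morphism $\pi$ identifies $\mathcal Y_c\setminus E_c$ with the fiber $\mathcal X^\circ_c$. This fiber is therefore reduced and non-empty, so it is an open subvariety of the irreducible variety $X_c$. Hence $\mathcal Y_c$ is irreducible. The equality $\mathcal Y_c\setminus\mathcal B_c=\pi^{-1}(X_c)$ is the definition of $\mathcal B$.

For (R3), let $z\in\mathcal Y$ lie on exactly $\mathcal B_{i_1},\dots,\mathcal B_{i_r}$, with local equations $y_1,\dots,y_r$, and let $I=\{i_1,\dots,i_r\}$. The ideal $\mathcal J$ of $\mathcal B_I$ is generated by $y_1,\dots,y_r$ near $z$. In the exact sequence $\mathcal J/\mathcal J^2\to\Omega_{\mathcal Y/S}|_{\mathcal B_I}\to\Omega_{\mathcal B_I/S}\to0$ the last two sheaves have fibers of dimensions $n-1$ and $n-1-r$ at $z$. So $dy_1,\dots,dy_r$ span an $r$-dimensional subspace of the fiber of $\Omega_{\mathcal Y/S}$ at $z$. Choose $y_{r+1},\dots,y_{n-1}$ whose differentials complete them to a basis. Then $(\rho,y)$ is a morphism of smooth $S$-schemes that induces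 an isomorphism of relative cotangent spaces at $z$, so it is \'etale near $z$. A small enough affine neighborhood $V$ of $z$ has all the required properties.
\end{proof}

From now on $S$ is as in Lemma~\ref{lem:resolution}. If no $X_c$ is $\mathbb K$-uniruled, Proposition~\ref{prop:generic} holds with $S'=S$ and $D=0$. Otherwise fix $c_0\in S$ such that $X_0:=X_{c_0}$ is $\mathbb K$-uniruled, and write $Y=\mathcal Y_{c_0}$, $B_i=(\mathcal B_i)_{c_0}$, $B=\bigcup B_i$.

\subsection{A free curve}

First-order deformations of a map $f:\mathbb P^1\to Y$ are sections of $f^*T_Y$. Those that preserve the contact with $B$ are governed by a smaller bundle. The \emph{logarithmic tangent sheaf} $T_Y(-\log B)\subset T_Y$ consists of the vector fields $\theta$ that map the ideal of each $B_i$ into itself. In a chart, the restrictions of $y_1,\dots,y_{n-1}$ to $Y$ are \'etale coordinates; let $\partial_1,\dots,\partial_{n-1}$ be the dual vector fields. A field $\theta=\sum\theta_j\partial_j$ satisfies $\theta(ay_j)=\theta(a)y_j+a\theta_j$, so it is logarithmic if and only if $y_j$ divides $\theta_j$ for $j\le r$. Thus $T_Y(-\log B)$ is locally free of rank $n-1$ with local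 basis
\[
y_1\partial_1,\ \dots,\ y_r\partial_r,\ \partial_{r+1},\ \dots,\ \partial_{n-1},
\]
and it equals $T_Y$ outside $B$.

\begin{example}
In Example~\ref{ex:model}, let $x_1,\dots,x_k$ be the affine coordinates, and use $y_1=1/x_1$, $y_j=x_j/x_1$ near points of $B$ where these are regular. Then $\partial/\partial x_1=-y_1\bigl(y_1\partial_1+\sum_{j\ge2}y_j\partial_j\bigr)$ and $\partial/\partial x_j=y_1\partial_j$ for $j\ge2$. So the fields $y_1^{-1}\partial/\partial x_j$ form a local basis, and $T_Y(-\log B)=\bigoplus_j\mathcal O(B)\,\partial/\partial x_j$. For $f$ of degree $m$ we get $f^*T_Y(-\log B)\cong\mathcal O(m)^{k}$, whose sections are the $k$-tuples of polynomials of degree at most $m$. These are exactly the perturbations of $f$ as a polynomial map of degree $m$.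
\end{example}

Every vector bundle on $\mathbb P^1$ is a direct sum of line bundles $\mathcal O(a)$, and for $a\ge0$ the bundle $\mathcal O(a)$ is globally generated and has $H^1=0$. The next lemma produces one curve on $Y$ for which the logarithmic deformation bundle has only summands of this kind; we call such a curve \emph{free}.

\begin{lemma}\label{lem:free}
There are a morphism $f:\mathbb P^1\to Y$ and integers $m_1,\dots,m_s\ge0$ such that $f^*B_i=m_i[\infty]$ for all $i$, the map $\pi f|_{\mathbb A^1}:\mathbb A^1\to X_0$ is non-constant, and the bundle $\mathcal E=f^*T_Y(-\log B)$ is globally generated with $H^1(\mathbb P^1,\mathcal E)=0$.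
\end{lemma}

\begin{proof}
By (3) there is a dominant morphism $\phi:\mathbb A^1\times W\to X_0$ with $\dim W=n-2$. For some component $W'$ of $W$ the restriction to $\mathbb A^1\times W'$ is dominant, which forces $\dim W'=n-2$; so we may assume that $W$ is irreducible. Replacing $W$ by an open subset, we may assume that it is smooth and that $T_W$ has a frame $\eta_1,\dots,\eta_{n-2}$.

By (R2), $\pi^{-1}\phi$ is a rational map $\mathbb P^1\times W\dashrightarrow Y$. A rational map from a smooth variety to a projective variety is defined outside a closed subset of codimension at least two. Here that subset has dimension at most $n-3$, so it does not dominate $W$. After replacing $W$ by an open subset again, we have a dominant morphism $\psi:\mathbb P^1\times W\to Y$. The morphisms $\pi\psi$ and $\phi$ from $\mathbb A^1\times W$ to $\mathbb P^n$ agree on a dense open set, hence everywhere, so $\psi(\mathbb A^1\times W)\subset\pi^{-1}(X_0)=Y\setminus B$. Therefore $\psi^*B_i$ is an effective divisor supported on the prime divisor $\{\infty\}\times W$, and $\psi^*B_i=m_i(\{\infty\}\times W)$ with $m_i\ge0$. With $\xi=1/t$, a local equation of $B_i$ pulls back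 to a unit times $\xi^{m_i}$ near $\{\infty\}\times W$.

In characteristic zero the extension of function fields given by $\psi$ is separable, so $d\psi$ is surjective on a non-empty open set; it is bijective there because $\dim(\mathbb P^1\times W)=\dim Y$. Choose a point $(\tau_0,w)\in\mathbb A^1\times W$ in this open set with $\psi(\tau_0,w)\notin E$, and put $f=\psi(\cdot,w)$. Restricting local equations gives $f^*B_i=m_i[\infty]$. The differential of $f$ at $\tau_0$ is nonzero and $\pi$ is an isomorphism near $f(\tau_0)$ by (R2), so $\pi f|_{\mathbb A^1}$ is non-constant.

It remains to find sections of $\mathcal E$. The natural map $\psi^*T_Y(-\log B)\to\psi^*T_Y$ is an isomorphism over $\mathbb A^1\times W$, hence injective, since its source is locally free on an irreducible variety. Let $\theta$ be a vector field on $\mathbb P^1\times W$ with $\theta(\xi)\in(\xi)$ near $\{\infty\}\times W$. We claim that $d\psi(\theta)$ lies in the image of this map. By injectivity the claim is local, and it is only needed near $\{\infty\}\times W$. In a chart, $d\psi(\theta)=\sum_j\theta(\psi^*y_j)\,\partial_j$. For $j\le r$ write $\psi^*y_j=e_j\xi^{m_{i_j}}$ with a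 unit $e_j$. Then
\[
\theta(\psi^*y_j)=\Bigl(\frac{\theta(e_j)}{e_j}+m_{i_j}\frac{\theta(\xi)}{\xi}\Bigr)\psi^*y_j ,
\]
and the factor in parentheses is regular. It is the coefficient of $y_j\partial_j$, which proves the claim.

The claim applies to $\eta_1,\dots,\eta_{n-2}$, which kill $\xi$, and to $\partial/\partial t=-\xi^2\,\partial/\partial\xi$, which is regular at $\infty$ and sends $\xi$ to $-\xi^2$. Restricting to $\mathbb P^1\times\{w\}$, we obtain $n-1$ global sections of $\mathcal E$. Their values at $\tau_0$ are the images under the bijection $d\psi$ of a basis of the tangent space, so they span the fiber of $\mathcal E$ at $\tau_0$. Write $\mathcal E\cong\bigoplus\mathcal O(a_i)$. If some $a_i$ were negative, every global section would have zero component in $\mathcal O(a_i)$, and global sections could not span any fiber. So all $a_i\ge0$.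
\end{proof}

\subsection{Maps with prescribed contact orders}

Fix $f$, $m_i$ and $\mathcal E$ as in Lemma~\ref{lem:free}. We want to move $f$ into the nearby fibers of $\rho$, keeping the contact orders, so that the moved curves fill an open subset of $\mathcal Y$. For this we need a parameter space.

Since $\mathcal Y$ is projective over $S$ and $\mathbb P^1\times S$ is flat and projective over $S$, Grothendieck's construction gives a scheme $H=\operatorname{Hom}_S(\mathbb P^1\times S,\mathcal Y)$, locally of finite type over $S$, whose points with values in an $S$-scheme $Q$ are the $S$-morphisms $g:\mathbb P^1_Q=\mathbb P^1\times Q\to\mathcal Y$. Let $M(Q)\subset H(Q)$ be the set of those $g$ with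
\begin{equation}\label{eq:contact}
g^{-1}(\mathcal B_i)=m_i[\infty]_Q\quad\text{as closed subschemes of }\mathbb P^1_Q,\qquad i=1,\dots,s,
\end{equation}
where $m[\infty]_Q$ is the subscheme defined by $\xi^m$ near $\infty$. The curve $f$ satisfies \eqref{eq:contact} with $Q=\{c_0\}$.

\begin{lemma}\label{lem:M}
The functor $M$ is represented by a locally closed subscheme of $H$.
\end{lemma}

\begin{proof}
Let $\sigma_i$ be the canonical section of $\mathcal O(\mathcal B_i)$ and $\mathcal L_i=g^*\mathcal O(\mathcal B_i)$; then $g^{-1}(\mathcal B_i)$ is the zero scheme of $g^*\sigma_i$. The inclusion $m_i[\infty]_Q\subset g^{-1}(\mathcal B_i)$ means that $g^*\sigma_i$ restricts to zero on $m_i[\infty]_Q$. This scheme is finite and flat of degree $m_i$ over $Q$, so the direct image of $\mathcal L_i|_{m_i[\infty]_Q}$ is a vector bundle of rank $m_i$ on $Q$ whose formation commutes with base change. The inclusion is the vanishing of a section of this bundle, and so defines a closed subscheme of $H$. Over this subscheme $g^*\sigma_i=\xi^{m_i}\sigma_i'$ near $\infty$; since $\xi$ is a nonzerodivisor, also after any base change, $\sigma'_i$ is unique and defines a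 section of $\mathcal L_i(-m_i[\infty]_Q)$. Equality in \eqref{eq:contact} means that $\xi^{m_i}\sigma_i'$ and $\xi^{m_i}$ generate the same ideal, that is, $\sigma_i'$ vanishes nowhere. The zero locus of $\sigma'_i$ has closed image under the proper map $\mathbb P^1_Q\to Q$, so this condition is open.
\end{proof}

The heart of the proof is the next lemma. Here (R3) is used: because the $y_j$ are coordinates \emph{relative to $S$}, a map can be continued locally in any direction of the base, and only the gluing is obstructed.

\begin{lemma}\label{lem:smooth}
The morphism $M\to S$ is smooth at the point $[f]$, and the tangent space of the fiber $M_{c_0}$ at $[f]$ is $H^0(\mathbb P^1,\mathcal E)$. For every $\tau\in\mathbb A^1$ the evaluation morphism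
\[
\mathrm{ev}:\mathbb A^1\times M\to\mathcal Y,\qquad(\tau,g)\mapsto g(\tau),
\]
is smooth at $(\tau,[f])$.
\end{lemma}

\begin{proof}
We use the infinitesimal criterion (EGA IV, 17.14.2). Let $R$ be a local Artinian $\mathbb K$-algebra with residue field $\mathbb K$ and maximal ideal $\mathfrak m$, let $J\subset R$ be an ideal with $\mathfrak mJ=0$, and put $R_0=R/J$. Let $\operatorname{Spec}R\to S$ send the closed point to $c_0$, and let $g_0\in M(R_0)$ reduce to $f$ modulo $\mathfrak m$. The criterion says that $M\to S$ is smooth at $[f]$ if, for all such data, $g_0$ lifts to an element of $M(R)$. For an open set $U\subset\mathbb P^1$, call an $S$-morphism $g:U_R\to\mathcal Y$ a \emph{lift on $U$} if it restricts to $g_0$ on $U_{R_0}$, and an \emph{admissible lift} if moreover \eqref{eq:contact} holds on $U_R$.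

\emph{Differences of lifts.} Let $U$ be affine with $f(U)\subset V$ for a chart $(V,y)$. The schemes $U_R$, $U_{R_0}$ and $U$ have the same underlying space, so every lift maps $U_R$ into $V$. An \'etale morphism has the unique lifting property along nilpotent thickenings of affine schemes. Applied to $(\rho,y)$, this shows that lifts $g$ on $U$ correspond bijectively to tuples $(g^*y_j)_j$ of elements of $\mathcal O(U)\otimes R$ that reduce to $(g_0^*y_j)_j$. For two lifts $g,g'$ the map $g'^*-g^*$ sends $\mathcal O(V)$ to $\mathcal O(U)\otimes J$ and kills $\mathcal O(S)$. Since $\mathfrak mJ=0$, multiplication of $\mathcal O(U)\otimes J$ by an element of $\mathcal O(U)\otimes R$ depends only on its reduction modulo $\mathfrak m$. Hence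
\[
g'^*(ab)-g^*(ab)=g'^*a\,(g'^*b-g^*b)+g^*b\,(g'^*a-g^*a)=f^*a\,(g'^*b-g^*b)+f^*b\,(g'^*a-g^*a).
\]
So $g'^*-g^*$ is a derivation, and it defines a section $\theta(g,g')$ of $f^*T_Y\otimes J$ over $U$; here we use $\Omega_{\mathcal Y/S}|_Y=\Omega_Y$. The definition does not involve $y$ and is compatible with restriction to smaller open sets. It satisfies $\theta(g,g'')=\theta(g,g')+\theta(g',g'')$, and in the chart
\[
\theta(g,g')=\sum_j(g'^*y_j-g^*y_j)\,\partial_j ,
\]
so $\theta(g,g')=0$ only if $g=g'$.

\emph{Admissible lifts.} Assume in addition that the ideal of $[\infty]$ on $U$ is generated by one function $\xi_U\in\mathcal O(U)$, with $\xi_U=1$ if $\infty\notin U$. If $\mathcal B_i\cap V=\emptyset$, then $m_i[\infty]\cap U=f^{-1}(B_i)\cap U=\emptyset$, and both sides of \eqref{eq:contact} are empty on $U_R$ for every lift. For $i=i_j$ with $j\le r$, put $\mu_j=m_{i_j}$. The condition says that $g^*y_j$ and $\xi_U^{\mu_j}$ generate the same ideal. As $R$ is free over $\mathbb K$, the element $\xi_U$ is a nonzerodivisor in $\mathcal O(U)\otimes R$, so the condition means $g^*y_j=e_j\xi_U^{\mu_j}$ for a unit $e_j$, which is unique. In particular $g_0^*y_j=e_j^0\xi_U^{\mu_j}$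 with units $e_j^0$ of $\mathcal O(U)\otimes R_0$. A lift of a unit along a nilpotent ideal is a unit. So admissible lifts on $U$ correspond to arbitrary lifts of $e^0_1,\dots,e^0_r$ and $g_0^*y_{r+1},\dots,g_0^*y_{n-1}$; in particular they exist. If $g$ is one of them, the others are given by $e'_j=e_j(1+\varepsilon_j)$ for $j\le r$ and $g'^*y_j=g^*y_j+\varepsilon_j$ for $j>r$, with arbitrary $\varepsilon_j\in\mathcal O(U)\otimes J$. For $j\le r$ we get $g'^*y_j-g^*y_j=\varepsilon_jg^*y_j=\varepsilon_jf^*y_j$. Thus $\theta(g,g')$ is the image of the section $\sum_{j\le r}\varepsilon_j\,y_j\partial_j+\sum_{j>r}\varepsilon_j\partial_j$ of $\mathcal E\otimes J$. The map $\mathcal E\to f^*T_Y$ is injective, being an isomorphism over $\mathbb A^1$, and we regard it as an inclusion. We have shown that $g'\mapsto\theta(g,g')$ is a bijection from the admissible lifts on $U$ to $\Gamma(U,\mathcal E\otimes J)$.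

\emph{Gluing.} Cover $\mathbb P^1$ by finitely many affine open sets $U_\alpha$ as above and choose admissible lifts $g_\alpha$. The sections $\theta_{\alpha\beta}=\theta(g_\alpha,g_\beta)$ over $U_\alpha\cap U_\beta$ form a \v{C}ech $1$-cocycle of $\mathcal E\otimes J$. Since $H^1(\mathbb P^1,\mathcal E)\otimes J=0$, there are $\eta_\alpha\in\Gamma(U_\alpha,\mathcal E\otimes J)$ with $\theta_{\alpha\beta}=\eta_\alpha-\eta_\beta$. Let $g'_\alpha$ be the admissible lift with $\theta(g_\alpha,g'_\alpha)=\eta_\alpha$. Then $\theta(g'_\alpha,g'_\beta)=-\eta_\alpha+\theta_{\alpha\beta}+\eta_\beta=0$, so the $g'_\alpha$ glue to an element of $M(R)$ lifting $g_0$. This proves smoothness.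

\emph{Tangent space.} Take $R=\mathbb K[\epsilon]/(\epsilon^2)$, $J=\mathbb K\epsilon$, $g_0=f$, and the constant map $\operatorname{Spec}R\to\{c_0\}$. Tangent vectors of $M_{c_0}$ at $[f]$ are the admissible lifts $g$ on $\mathbb P^1$. Comparing with the constant lift $f_R$, the map $g\mapsto\theta(f_R,g)$ identifies them with $H^0(\mathbb P^1,\mathcal E)$.

\emph{Evaluation.} The source of $\mathrm{ev}$ is smooth over $S$ at $(\tau,[f])$ and the target is smooth over $S$. In this situation an $S$-morphism is smooth at a $\mathbb K$-point if its differential on relative tangent spaces is surjective there (EGA IV, 17.11.1). Let $g$ be the tangent vector corresponding to $\theta=\sum\theta_j\partial_j\in H^0(\mathbb P^1,\mathcal E)$, so that $g^*y_j=f^*y_j+\epsilon\theta_j$. Its image under $d(\mathrm{ev})$ is the restriction of $g$ to $\{\tau\}\times\operatorname{Spec}R$, which is the vector $\theta(\tau)\in T_{Y,f(\tau)}$. Since $f(\tau)\notin B$, the fiber of $\mathcal E$ at $\tau$ is all of $T_{Y,f(\tau)}$, and since $\mathcal E$ is globally generated, the vectors $\theta(\tau)$ fill it.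
\end{proof}

\subsection{The generic bound}

\begin{proof}[End of the proof of Proposition~\ref{prop:generic}]
The coordinate functions $x_1,\dots,x_n$, pulled back by $\pi$, are regular on $\mathcal Y\setminus\mathcal B=\pi^{-1}(\mathcal X)$. Let $N$ bound their pole orders along all $\mathcal B_i$, and put $D=N\sum_im_i$. Since $\mathcal Y$ is normal, $(y_1\cdots y_r)^Nx_l$ is regular in every chart.

Let $g\in M(\mathbb K)$ lie over $c\in S$. By \eqref{eq:contact} and (R2), $g(\mathbb A^1)\subset\mathcal Y_c\setminus\mathcal B_c=\pi^{-1}(X_c)$, so $\pi g|_{\mathbb A^1}$ is a polynomial map to $X_c$ with coordinates $g^*x_l$. In a chart around $g(\infty)$, the function $g^*(y_1\cdots y_r)^N$ vanishes at $\infty$ to order $N\sum_{j\le r}m_{i_j}\le D$. So $g^*x_l$ has a pole of order at most $D$ at $\infty$, and $\deg(\pi g|_{\mathbb A^1})\le D$.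

Choose $l,\tau_1,\tau_2$ with $x_l(f(\tau_1))\ne x_l(f(\tau_2))$. The function $g\mapsto x_l(g(\tau_1))-x_l(g(\tau_2))$ is regular on $M$, because $\mathrm{ev}$ maps into $\mathcal Y\setminus\mathcal B$. Let $M'$ be the open neighborhood of $[f]$ on which it does not vanish; for $g\in M'(\mathbb K)$ the map $\pi g|_{\mathbb A^1}$ is non-constant. By Lemma~\ref{lem:smooth} the open subset of $\mathbb A^1\times M'$ on which $\mathrm{ev}$ is smooth is non-empty. Smooth morphisms are open, so its image $\Omega\subset\mathcal Y$ is open and non-empty, and so is $S'=\rho(\Omega)\subset S$. Every point of $\Omega$ has the form $g(\tau)$ with $\tau\in\mathbb A^1$ and $g\in M'(\mathbb K)$, since a non-empty fiber of $\mathrm{ev}$ is locally of finite type over $\mathbb K$ and so has a $\mathbb K$-point.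

Let $c\in S'$. The fiber $\mathcal Y_c$ is irreducible, so $\Omega\cap(\mathcal Y_c\setminus E_c)$ is non-empty and open, and by (R2) its image under $\pi$ is a non-empty open subset of $X_c$. By Lemma~\ref{lem:maps}, through each of its points passes a parametric curve of degree at most $D$ in $X_c$. So (2) holds, and $\operatorname{ur}(X_c)\le D$ for every $c\in S'$.
\end{proof}

The characteristic entered three times: through resolution of singularities and generic smoothness in Lemma~\ref{lem:resolution}, and through the separability of $\psi$ in Lemma~\ref{lem:free}. The proof gives no explicit value of $D(n,d)$.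

\section{Higher codimension}\label{sec:codim}

A general linear projection maps a variety $V$ of dimension $j$ birationally onto a hypersurface in $\mathbb K^{j+1}$, to which Theorem~\ref{thm:zero} applies. Two things could go wrong when the curves are lifted back to $V$: the lift could acquire poles, and its degree could grow. Both are excluded by one equation of integral dependence with controlled degrees.

\begin{proof}[Proof of Theorem~\ref{thm:extra}(ii)]
If $X$ is empty there is nothing to prove. A point contains no curve, so every component $V$ of $X$ has dimension $j$ with $1\le j\le k$. It suffices to show $\operatorname{ur}(V)\le D(j+1,d)$.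

Let $[x_0:\dots:x_N]$ be coordinates on $\mathbb P^N$. The set $\overline V\cap\{x_0=0\}$ has dimension $j-1$, so for general linear forms $y=(y_1,\dots,y_j)$ in $x_1,\dots,x_N$ the forms $x_0,y_1,\dots,y_j$ have no common zero on $\overline V$. A morphism from $\overline V$ to a projective space given by linear forms without common zero on $\overline V$ is finite: it is proper, and each fiber is a closed set that misses the zero set of some linear form, hence is finite. Applied to $[x_0:y]$ and restricted to $x_0\neq 0$, this shows that $y:V\to\mathbb K^j$ is finite.

Let $z$ be any linear form in $x_1,\dots,x_N$. The morphism $[x_0:y:z]:\overline V\to\mathbb P^{j+1}$ is finite, so its image is an irreducible hypersurface, of some degree $e$. A general line meets this hypersurface in $e$ points. The preimage of the line is a finite set with at least $e$ points, cut out on $\overline V$ by $j$ linear forms, and by B\'ezout's theorem such a finite set has at most $\deg\overline V$ points. So $e\le d$. The image does not contain $[0:\dots:0:1]$, so $z^e$ occurs in its equation. Setting $x_0=1$, we obtain on $V$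
\begin{equation}\label{eq:integral}
z^{e}+g_1(y)z^{e-1}+\dots+g_{e}(y)=0,\qquad\deg g_i\le i .
\end{equation}

The extension $\mathbb K(V)/\mathbb K(y)$ is finite and separable, so it has finitely many intermediate fields. It is generated by $x_1,\dots,x_N$, so each proper intermediate field meets the $\mathbb K$-span of $x_1,\dots,x_N$ in a proper subspace. As $\mathbb K$ is infinite, some linear form $\ell$ lies in none of them, and $\mathbb K(V)=\mathbb K(y)(\ell)$. Taking $z=\ell$ above, the image $V'\subset\mathbb K^{j+1}$ of $V$ under $(y,\ell)$ is an irreducible hypersurface of degree at most $d$, and $V\to V'$ is finite and birational. Inverting a common denominator of generators of $\mathcal O(V)$ over $\mathcal O(V')$, we find a non-empty open $O\subset V'$ over which $V\to V'$ is an isomorphism. Composing a dominant map $\mathbb K\times W\to V$ as in (3) with $V\to V'$ shows that $V'$ is $\mathbb K$-uniruled. Hence $\operatorname{ur}(V')\le D(j+1,d)$.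

Let $v'\in O$. By (1) and Lemma~\ref{lem:maps} there is a non-constant polynomial map $f:\mathbb K\to V'$ of degree at most $D(j+1,d)$ with $f(0)=v'$; write $y(t)$ for its first $j$ coordinates. On the open set $f^{-1}(O)\ni0$ the map $f$ lifts to $V$. Each coordinate $z(t)$ of the lift is a rational function of $t$ satisfying \eqref{eq:integral} with $y=y(t)$, so it is integral over $\mathbb K[t]$ and therefore a polynomial. We obtain a non-constant polynomial map $\tilde f:\mathbb K\to\mathbb K^N$, with image in $V$ because $V$ is closed, and $\tilde f(0)$ is the point over $v'$. Let $\delta\ge0$ be the least integer with $\deg y_i(t)\le\delta$ for all $i$. If $\deg z(t)>\delta$ for some coordinate, then for $i\ge1$ the term $g_i(y(t))z(t)^{e-i}$ has degree at most $i\delta+(e-i)\deg z(t)<e\deg z(t)$, contradicting \eqref{eq:integral}. So $\deg\tilde f\le\delta\le D(j+1,d)$, and (2) holds for $V$ on the preimage of $O$.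
\end{proof}

\section{Positive characteristic}\label{sec:p}

Let $\operatorname{char}\mathbb K=p>0$. We construct a family of hypersurfaces $X_A$, indexed by matrices $A$, with three properties: one member contains no parametric curve; the $\mathbb K$-uniruled members are dense; and being covered by parametric curves of degree at most $D$ is a closed condition on $A$. A uniform bound $D$ would then pass from the dense set to the bad member.

\subsection{The Artin--Schreier operator}

An \emph{additive polynomial} is a $\mathbb K$-linear combination of the monomials $T^{p^j}$, $j\ge0$. It defines an $\mathbb F_p$-linear map on every commutative $\mathbb K$-algebra. Let $\wp(T)=T^p-T$. In a domain containing $\mathbb K$ the kernel of $\wp$ is $\mathbb F_p$, and $\wp(\mathbb K)=\mathbb K$ because $\mathbb K$ is algebraically closed. For $g\in\mathbb K[t]$ and $q=p^k$ the sum $\wp(g)+\wp(g^p)+\dots+\wp(g^{q/p})$ telescopes to $g^q-g$ (for $q=1$ the sum is empty). Writing $\equiv$ for congruence modulo the additive subgroup $\wp(\mathbb K[t])$ of $\mathbb K[t]$, we have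
\begin{equation}\label{eq:rules}
g^q\equiv g,\qquad \kappa\equiv 0,\qquad \kappa t^{q}=(\kappa^{1/q}t)^{q}\equiv\kappa^{1/q}t\qquad(g\in\mathbb K[t],\ \kappa\in\mathbb K,\ q=p^k).
\end{equation}
A polynomial map $x(t)$ lifts to a polynomial solution of $\wp(w)=h(x)$ exactly when $h(x(t))\equiv0$.

Put $r=1$ if $p>2$ and $r=2$ if $p=2$. We shall use three properties of $r$: it is a power of $p$, possibly $p^0$; $p\nmid r+1$; and $(r+1)/p\le r$.

\begin{lemma}\label{lem:curve}
If $x,w\in\mathbb K[t]$ satisfy $w^p-w=x^{r+1}$, then $x$ and $w$ are constant.
\end{lemma}

\begin{proof}
If $x$ is constant, so is $w$, since $\deg\wp(w)=p\deg w$ for non-constant $w$. Suppose that there is a solution with $x$ non-constant, and take one with $\deg x$ minimal. Then $p\deg w=(r+1)\deg x$. Differentiating gives $-w'=(r+1)x^rx'$, with $r+1\ne0$ in $\mathbb K$. If $x'\ne0$, then $\deg w'\ge r\deg x$, whereas $\deg w'<\deg w=\frac{r+1}p\deg x\le r\deg x$. So $x'=0$, and then $w'=0$. As $\mathbb K$ is perfect, $x=x_1^p$ and $w=w_1^p$ with $x_1,w_1\in\mathbb K[t]$. Now $(w_1^p-w_1-x_1^{r+1})^p=w^p-w-x^{r+1}=0$, so $(x_1,w_1)$ is a solution with $0<\deg x_1<\deg x$, a contradiction.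
\end{proof}

For $p=2$ the exponent $2$ would not do: with $u=w+x$, the equation $w^2+w=x^2$ becomes $x=u^2+u$, a parametric curve.

\subsection{The case of surfaces}\label{sub:surfaces}

Let $p>2$, so $r=1$. A single equation $\wp(w)=a_1x_1^2+a_2x_2^2$ with $a_1,a_2\neq 0$ gives nothing: the right side factors as $uv$ with independent linear forms $u,v$, and the curves $u=\kappa$, $v=\wp(t)/\kappa$, $w=t$ of degree $p$ cover the open set $u\ne0$. So we take two equations. For a $2\times2$ matrix $A$ consider the surface
\[
X'_A=\{\wp(w_1)=a_{11}x_1^2+a_{12}x_2^2,\ \ \wp(w_2)=a_{21}x_1^2+a_{22}x_2^2\}\subset\mathbb K^4 ,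
\]
and call the right sides $h_1,h_2$. For the identity matrix $I$, the surface $X'_I$ is the product of two copies of the curve of Lemma~\ref{lem:curve}, so it contains no parametric curve. An invertible $A$ cannot in general be reduced to $I$ by row operations, since $\wp(\kappa T)=\kappa\wp(T)$ only for $\kappa\in\mathbb F_p$.

Next let $A$ have rows $(a_i,-a_i)$, so $h_i=a_i(x_1^2-x_2^2)$. Move along a line of slope one, $x_1=\alpha+L(t)$, $x_2=\gamma+L(t)$. The squares $L^2$ cancel, and $h_i\equiv b_iL$ with $b_i=2a_i(\alpha-\gamma)$. We need a non-constant $L$ with $b_1L\equiv b_2L\equiv0$. If $b_1,b_2\in\mathbb F_{p^2}$, then $L=t^{p^2}-t$ works, because $b_iL=(b_it)^{p^2}-b_it$. In general take $L=s_0t+s_1t^p+s_2t^{p^2}$. By \eqref{eq:rules},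
\[
b_iL\equiv\bigl(b_is_0+b_i^{1/p}s_1^{1/p}+b_i^{1/p^2}s_2^{1/p^2}\bigr)t ,
\]
and the vanishing of the two coefficients is a system of two linear equations in the three unknowns $s_0,s_1^{1/p},s_2^{1/p^2}$. It has a nonzero solution, so $X'_A$ is covered by parametric curves.

These matrices have rank at most one and are far from dense. The Frobenius map repairs this. Let $A$ have rows $(a_i,-a_i^q)$ with $q=p^k$, and look for curves on which $x_2=z^q$ is a $q$-th power. Then $a_i^qx_2^2=(a_iz^2)^q\equiv a_iz^2$, so $h_i\equiv a_i(x_1^2-z^2)$, and we are back in the previous case, at the cost of a factor $q$ in the degree. For each $q$ these matrices form a proper closed subset of $\mathbb K^{2\times2}$, but no fixed nonzero polynomial vanishes on all of these subsets.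

It remains to do this in every dimension and characteristic, to embed $X'_A$ as a hypersurface of degree independent of $A$, and to prove closedness.

\subsection{The family of hypersurfaces}

Let $n\ge3$ and $m=n-1\ge2$. For a matrix $A=(a_{ij})\in\mathcal A:=\mathbb K^{m\times m}$ put
\[
h_i(x)=\sum_{j=1}^ma_{ij}x_j^{r+1},\qquad X'_A=\{(x,w_1,\dots,w_m):\ \wp(w_i)=h_i(x),\ i=1,\dots,m\}\subset\mathbb K^{2m}.
\]
Over a given $x$ the points of $X'_A$ form a coset of $\mathbb F_p^m$. A linear form $w=\sum c_iw_i$ separates them as soon as the $c_i$ are linearly independent over $\mathbb F_p$. Fix such $c_1,\dots,c_m\in\mathbb K$, which exist because $\mathbb K$ is infinite. The values of $w$ over $x$ form a coset of $\Lambda=\bigoplus\mathbb F_pc_i$, so the equation of the image should involve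
\[
P(T)=\prod_{\lambda\in\Lambda}(T-\lambda).
\]

\begin{lemma}\label{lem:PQ}
The polynomial $P$ is additive and monic of degree $p^m$, and $P'$ is a nonzero constant. For each $i$ there is an additive polynomial $Q_i$ of degree $p^{m-1}$ with $P(c_iT)=Q_i(\wp(T))$.
\end{lemma}

\begin{proof}
Fix $y\in\mathbb K$. The polynomial $P(T+y)-P(T)-P(y)$ has degree less than $|\Lambda|=p^m$ in $T$. It vanishes at each $\lambda\in\Lambda$, because $P(\lambda)=0$ and $P(\lambda+y)=P(y)$, as $\Lambda$ is a group. So it is zero, and since $\mathbb K$ is infinite, $P(T+Y)=P(T)+P(Y)$ as polynomials in two variables. Compare homogeneous parts: if $T^k$ occurs in $P$, then $(T+Y)^k=T^k+Y^k$, so $k\geq 1$. Write $k=p^jk'$ with $p\nmid k'$. If $k'>1$, the monomial $T^{p^j}Y^{k-p^j}$ has coefficient $k'\ne0$ in $(T+Y)^k=(T^{p^j}+Y^{p^j})^{k'}$. So $k=p^j$ and $P$ is additive. Hence $P'=P'(0)=\prod_{\lambda\ne0}(-\lambda)\ne0$.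

The polynomial $P(c_iT)$ is additive of degree $p^m$. Applying $T^{p^j}=\wp(T)^{p^{j-1}}+T^{p^{j-1}}$ for $j=m,m-1,\dots,1$ gives $P(c_iT)=Q_i(\wp(T))+eT$ with $Q_i$ additive of degree $p^{m-1}$ and $e\in\mathbb K$. At $T=1$ this reads $0=P(c_i)=e$.
\end{proof}

Define
\[
F_A(x,w)=P(w)-\sum_{i=1}^mQ_i(h_i(x))\in\mathbb K[x_1,\dots,x_m,w],\qquad X_A=\{F_A=0\}\subset\mathbb K^n .
\]
The polynomial $F_A$ is monic of degree $p^m$ in $w$, and $\deg F_A\le\max\bigl(p^m,(r+1)p^{m-1}\bigr)=d_0$. Since $\partial_wF_A=P'$ is a nonzero constant, two factors of a factorization $F_A=F_1F_2$ have no common zero, for $\partial_wF_A$ would vanish there. So $F_A$ is square-free, $X_A$ is a smooth hypersurface of degree at most $d_0$, and its components are pairwise disjoint.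

\begin{lemma}\label{lem:iso}
There are polynomials $\Psi_1,\dots,\Psi_m\in\mathbb K[x,w]$, depending on $A$, with the following property: if elements $x_j,w_i$ of a commutative $\mathbb K$-algebra satisfy $\wp(w_i)=h_i(x)$ for all $i$, and $w=\sum c_iw_i$, then $F_A(x,w)=0$ and $w_i=\Psi_i(x,w)$ for all $i$. The map $(x,w_1,\dots,w_m)\mapsto(x,\sum c_iw_i)$ is an isomorphism $X'_A\to X_A$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:PQ}, $P(w)=\sum P(c_iw_i)=\sum Q_i(\wp(w_i))=\sum Q_i(h_i)$, so $F_A(x,w)=0$. From $w_i^p=w_i+h_i$ we get $w_i^{p^j}=w_i+h_i+h_i^p+\dots+h_i^{p^{j-1}}$ by induction on $j$. Hence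
\[
w^{p^j}-\sum_ic_i^{p^j}\bigl(h_i+h_i^p+\dots+h_i^{p^{j-1}}\bigr)=\sum_ic_i^{p^j}w_i,\qquad 0\le j\le m-1 .
\]
The matrix $(c_i^{p^j})_{j,i}$ is invertible. Otherwise there are $d_0',\dots,d'_{m-1}\in\mathbb K$, not all zero, such that the additive polynomial $\sum_jd'_jT^{p^j}$ vanishes at all $c_i$, hence on $\Lambda$; but it is nonzero of degree at most $p^{m-1}<|\Lambda|$. Solving the linear system gives the $\Psi_i$.

So the map sends $X'_A$ to $X_A$ and has the polynomial left inverse $(x,w)\mapsto(x,\Psi(x,w))$. It remains to prove surjectivity. Given $(x,w)\in X_A$, choose $w_i'\in\mathbb K$ with $\wp(w_i')=h_i(x)$. Then $P(w-\sum c_iw_i')=P(w)-\sum Q_i(h_i(x))=0$, so $w-\sum c_iw'_i\in\Lambda$ and $w=\sum c_i(w_i'+\varepsilon_i)$ with $\varepsilon_i\in\mathbb F_p$. Finally $\wp(w_i'+\varepsilon_i)=h_i(x)$.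
\end{proof}

\begin{lemma}\label{lem:identity}
The hypersurface $X_I$ contains no parametric curve.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:iso} a non-constant polynomial map $\mathbb K\to X_I$ gives one to $X'_I$, that is, polynomials with $w_i^p-w_i=x_i^{r+1}$ for all $i$, not all constant. This contradicts Lemma~\ref{lem:curve}.
\end{proof}

\subsection{Uniruled members}

We now carry out the computation of Section~\ref{sub:surfaces} in general. It needs two columns of $A$, which is where $n\ge3$ is used. The exponent $r+1$, with $r$ a power of $p$, is chosen so that the difference $(\alpha+L)^{r+1}-(\gamma+L)^{r+1}$ is an additive polynomial in $L$ plus a constant.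

\begin{lemma}\label{lem:uniruled}
Let $q=p^k$ with $k\ge0$, and suppose that $a_{i2}=-a_{i1}^q$ for all $i$. Then $\operatorname{ur}(X_A)\le qd_0$. In particular $X_A$ is $\mathbb K$-uniruled.
\end{lemma}

\begin{proof}
Let $(x^0,w^0_1,\dots,w_m^0)\in X'_A$. Write $a_i=a_{i1}$, $\alpha=x^0_1$, $x_2^0=\gamma^q$ and $\delta=\alpha-\gamma$. For an additive polynomial $L(t)=\sum_{l=0}^ms_lt^{p^l}$, to be chosen, put
\[
x_1(t)=\alpha+L(t),\qquad x_2(t)=(\gamma+L(t))^q,\qquad x_j(t)=x_j^0\quad(j\ge3).
\]
Then $x(0)=x^0$. By \eqref{eq:rules},
\[
h_i(x(t))\equiv a_i(\alpha+L)^{r+1}-\bigl(a_i(\gamma+L)^{r+1}\bigr)^q\equiv a_i\bigl[(\alpha+L)^{r+1}-(\gamma+L)^{r+1}\bigr].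
\]
Since $r$ is a power of $p$, the bracket equals
\[
(\alpha^r+L^r)(\alpha+L)-(\gamma^r+L^r)(\gamma+L)=\delta^rL+\delta L^r+(\alpha^{r+1}-\gamma^{r+1}),
\]
and $L^r=\sum_ls_l^rt^{rp^l}$. Put $\sigma_l=s_l^{1/p^l}$. By \eqref{eq:rules}, $a_i\delta^rs_lt^{p^l}\equiv(a_i\delta^r)^{1/p^l}\sigma_lt$ and $a_i\delta s_l^rt^{rp^l}\equiv(a_i\delta)^{1/(rp^l)}\sigma_lt$. Hence
\[
h_i(x(t))\equiv\Bigl(\sum_{l=0}^m\bigl[(a_i\delta^r)^{1/p^l}+(a_i\delta)^{1/(rp^l)}\bigr]\sigma_l\Bigr)t,\qquad i=1,\dots,m .
\]
The vanishing of these $m$ coefficients is a system of $m$ homogeneous linear equations in the $m+1$ unknowns $\sigma_0,\dots,\sigma_m$. Choose a nonzero solution and put $s_l=\sigma_l^{p^l}$. Then $L$ is non-constant and $h_i(x(t))=\wp(v_i(t))$ with $v_i\in\mathbb K[t]$. We have $\wp(v_i(0))=h_i(x^0)=\wp(w_i^0)$, so after adding an element of $\mathbb F_p$ to $v_i$ we have $v_i(0)=w_i^0$.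

By Lemma~\ref{lem:iso}, $t\mapsto(x(t),\sum c_iv_i(t))$ is a non-constant polynomial map to $X_A$, and every point of $X_A$ is the value at $0$ of such a map. We have $\deg x_j(t)\le qp^m$, and $p\deg v_i\le(r+1)qp^m$, so the degree is at most $qd_0$. The image is irreducible and the components of $X_A$ are disjoint, so the image lies in the component of the given point. By Lemma~\ref{lem:maps} every component satisfies (1) with the constant $qd_0$.
\end{proof}

Let $\mathcal E\subset\mathcal A$ be the set of matrices $A$ such that $a_{11},\dots,a_{m1}$ are linearly independent over $\mathbb F_p$ and, for some $k\ge0$, $a_{i2}=-a_{i1}^{p^k}$ for all $i$. The independence condition serves only to make $X_A$ irreducible.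

\begin{lemma}\label{lem:dense}
The set $\mathcal E$ is Zariski dense in $\mathcal A$, and $X_A$ is irreducible for $A\in\mathcal E$.
\end{lemma}

\begin{proof}
\emph{Density.} Let $H$ be a polynomial in the entries of $A$ that vanishes on $\mathcal E$. Write $H=\sum H_{\alpha\beta}\,a^\alpha b^\beta$, where $a$ is the first column, $b$ is the second, $\alpha,\beta$ are multi-indices, and the $H_{\alpha\beta}$ are polynomials in the remaining entries. Fix $q=p^k>\deg H$ and substitute $b_i=-a_i^q$. The resulting polynomial $\sum(-1)^{|\beta|}H_{\alpha\beta}\,a^{\alpha+q\beta}$ vanishes whenever $a$ lies outside the finitely many hyperplanes $\sum\varepsilon_ia_i=0$, $0\ne\varepsilon\in\mathbb F_p^m$. So it is zero. All entries of the $\alpha$ that occur are less than $q$, so $\alpha+q\beta$ determines $(\alpha,\beta)$ by division with remainder. Hence all $H_{\alpha\beta}$ vanish and $H=0$.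

\emph{Irreducibility.} Let $A\in\mathcal E$ and $K=\mathbb K(x_1,\dots,x_m)$. We first show that $\sum\varepsilon_ih_i\notin\wp(K)$ for $0\ne\varepsilon\in\mathbb F_p^m$. Suppose that $\sum\varepsilon_ih_i=\wp(u)$ with $u\in K$. Then $u$ is integral over $\mathbb K[x]$, so $u\in\mathbb K[x]$. The left side has degree $r+1$ in $x_1$, as $\sum\varepsilon_ia_{i1}\ne0$. So $u$ involves $x_1$, and the right side has degree $p\deg_{x_1}u$ in $x_1$. This contradicts $p\nmid r+1$.

Choose $w_i$ in an algebraic closure of $K$ with $\wp(w_i)=h_i$, and let $K'=K(w_1,\dots,w_m)$. We recall the Artin--Schreier argument showing $[K':K]=p^m$. The roots of $\wp(T)-h_i$ are the $p$ elements $w_i+\varepsilon$, $\varepsilon\in\mathbb F_p$, so $K'/K$ is Galois, and $\sigma\mapsto(\sigma w_i-w_i)_i$ is an injective homomorphism from its group to $\mathbb F_p^m$. If the image were a proper subgroup, it would lie in a hyperplane, so for some $\varepsilon\ne0$ the element $u=\sum\varepsilon_iw_i$ would be fixed by all $\sigma$. Then $u\in K$ and $\wp(u)=\sum\varepsilon_ih_i$, which we excluded.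

By Lemma~\ref{lem:iso}, $w=\sum c_iw_i$ generates $K'$ over $K$ and is a root of $F_A$. Since $F_A$ is monic of degree $p^m$ in $w$, it is the minimal polynomial of $w$ over $K$. By Gauss's lemma it is irreducible in $\mathbb K[x,w]$.
\end{proof}

\subsection{Curves of bounded degree specialize}

For $D\ge1$ let $\mathcal A_D$ be the set of $A\in\mathcal A$ such that through every point of $X_A$ passes a parametric curve of degree at most $D$ contained in $X_A$. The difficulty in proving that $\mathcal A_D$ is closed is that non-constant maps of degree at most $D$ can tend to a constant map or escape to infinity. The reparametrizations $t\mapsto\lambda t$ remove it: they make the equations for such maps weighted homogeneous, and the existence of a nonzero solution of homogeneous equations is a closed condition on the coefficients.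

\begin{lemma}\label{lem:closed}
For every $D\ge1$ the set $\mathcal A_D$ is Zariski closed in $\mathcal A$.
\end{lemma}

\begin{proof}
Let $\mathcal X=\{(A,x,w):F_A(x,w)=0\}\subset\mathcal A\times\mathbb K^n$. Let $v=(v_1,\dots,v_D)$ with $v_j\in\mathbb K^n$, and give the coordinates of $v_j$ weight $j$. For $b=(A,x,w)\in\mathcal X$ expand
\[
F_A\Bigl((x,w)+\sum_{j=1}^Dv_jt^j\Bigr)=\sum_{k\ge1}f_k(b,v)\,t^k ;
\]
the constant term is $F_A(x,w)=0$, and the sum is finite. Replacing $v_j$ by $\lambda^jv_j$ has the same effect as replacing $t$ by $\lambda t$, so $f_k$ is weighted homogeneous of degree $k$ in $v$. Its coefficients are regular functions of $b$. Let $G\subset\mathcal X$ be the set of $b$ for which the $f_k(b,\cdot)$ have a common zero $v\ne0$. By Lemma~\ref{lem:maps}, $(A,x,w)\in G$ if and only if a parametric curve of degree at most $D$ in $X_A$ passes through $(x,w)$.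

We show that $\mathcal X\setminus G$ is open. Let $b\notin G$. The ideal $\mathfrak a_b\subset\mathbb K[v]$ generated by the $f_k(b,\cdot)$ has $0$ as its only zero, so by the Nullstellensatz it contains all monomials of ordinary degree at least $\mu$, for some $\mu\ge1$. Fix $e\ge\mu D$ divisible by $D!$, and let $\mathbb K[v]_e$ be the space of weighted forms of degree $e$. A monomial of weighted degree $e$ has ordinary degree at least $e/D\ge\mu$, so $\mathbb K[v]_e\subset\mathfrak a_b$. For $b'\in\mathcal X$ consider the linear map
\[
\Phi_{b'}:\bigoplus_{k=1}^e\mathbb K[v]_{e-k}\to\mathbb K[v]_e,\qquad(g_k)\mapsto\sum_kg_kf_k(b',\cdot).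
\]
Taking weighted components of degree $e$ shows that $\Phi_b$ is surjective. The matrix of $\Phi_{b'}$ in monomial bases has entries regular in $b'$, and some minor of size $\dim\mathbb K[v]_e$ is nonzero at $b$. So $\Phi_{b'}$ is surjective for $b'$ in a neighborhood of $b$. For such $b'$ the $(e/j)$-th power of each coordinate of $v_j$ lies in $\mathfrak a_{b'}$. Hence $v=0$ is the only common zero, and $b'\notin G$.

The complement $\mathcal A\setminus\mathcal A_D$ is the image of $\mathcal X\setminus G$ under the projection $\mathcal X\to\mathcal A$. The polynomial $F_A(x,w)$, in the variables $a_{ij},x,w$, is square-free because its $w$-derivative is a nonzero constant, and it is monic in $w$. So $\mathcal O(\mathcal X)$ is a free module over $\mathcal O(\mathcal A)[x]$ with basis $1,w,\dots,w^{p^m-1}$, hence a free module over $\mathcal O(\mathcal A)$. A flat morphism of finite type between Noetherian schemes is open, so $\mathcal A\setminus\mathcal A_D$ is open.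
\end{proof}

\subsection{No uniform bound}

\begin{proof}[Proof of Theorem~\ref{thm:p}]
Suppose that for some $D$ every smooth irreducible $\mathbb K$-uniruled hypersurface in $\mathbb K^n$ of degree at most $d_0$ has $\operatorname{ur}\le D$; we may assume $D\ge1$. By Lemmas~\ref{lem:uniruled} and~\ref{lem:dense} this applies to $X_A$ for every $A\in\mathcal E$, so $\mathcal E\subset\mathcal A_D$ by (1). Since $\mathcal E$ is dense and $\mathcal A_D$ is closed by Lemma~\ref{lem:closed}, we get $\mathcal A_D=\mathcal A\ni I$. As $X_I\ne\emptyset$, it contains a parametric curve, contradicting Lemma~\ref{lem:identity}.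
\end{proof}

The hypersurfaces of Theorem~\ref{thm:p} are thus found among the $X_A$ with $A\in\mathcal E$, and by Lemma~\ref{lem:uniruled} those with $\operatorname{ur}(X_A)>D$ have $q>D/d_0$.

\begin{remark}
One can see directly that the curves of Lemma~\ref{lem:uniruled} do not yield the conclusion of Lemma~\ref{lem:free} by the argument given there. Let $q>1$ and let $\phi:\mathbb K\times W\to X_A$ be a family of these curves in which $\gamma$ and the $s_l$ are regular functions on a smooth variety $W$. Then $\phi^*x_2=(\gamma+L)^q$ is a $p$-th power, so $\phi^*(dx_2)=0$. On the other hand $dx_1,\dots,dx_m$ form a basis of the cotangent space of $X_A$ at every point, because $\partial_wF_A\ne0$. So $d\phi$ is nowhere surjective.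
\end{remark}

\begin{thebibliography}{9}

\bibitem{JL}
Zbigniew Jelonek, Micha{\l} Laso\'n, \emph{Quantitative properties of the non-properness set of a polynomial map, a positive characteristic case}, arXiv:1906.06160 (2019).

\end{thebibliography}
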